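\title{Arbitrarily many, but not infinitely many, edge-disjoint directed double rays}

\begin{abstract}
An undirected graph that contains $k$ edge-disjoint double rays for every $k$ contains infinitely many edge-disjoint double rays. We show that the directed analogue is false. We construct a countable digraph, with all total degrees at most $3$, that contains $k$ edge-disjoint directed double rays for every $k$ but in which every family of edge-disjoint directed double rays is finite. The digraph consists of infinitely many nested finite annular pieces of a directed grid. Every directed double ray has to cross almost all of them in both directions, and this assigns to it a label that bounds the size of every edge-disjoint family containing it.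
\end{abstract}

\section{Introduction}

A \emph{double ray} is a two-way infinite path $\dots v_{-1}v_0v_1v_2\dots$ with all $v_i$ distinct. A \emph{directed double ray} is a digraph with distinct vertices $v_i$ $(i\in\mathbb Z)$ and edges $v_i\to v_{i+1}$ $(i\in\mathbb Z)$, that is, a double ray with all edges oriented in one direction. A graph or digraph has \emph{arbitrarily many} edge-disjoint copies of $H$ if for every $k\in\mathbb N$ it contains $k$ pairwise edge-disjoint subgraphs isomorphic to $H$. Graphs and digraphs may be infinite, and their vertices may have infinite degree. The \emph{total degree} of a vertex of a digraph is the sum of its in-degree and its out-degree.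

When does ``arbitrarily many'' imply ``infinitely many''? If $H$ is finite and has an edge, it always does. Choose edge-disjoint copies of $H$ greedily. If the process stops, the chosen copies have a finite set $F$ of edges that meets every copy of $H$, and then no edge-disjoint family has more than $|F|$ members. For infinite $H$ this argument breaks down, because a single copy has infinitely many edges and can block arbitrarily large families. For double rays the implication is nevertheless known to hold.

\begin{theorem}\label{thm:undirected}
Any undirected graph that contains $k$ edge-disjoint double rays for every $k\in\mathbb N$ also contains infinitely many edge-disjoint double rays.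
\end{theorem}

Bowler, Carmesin and Pott~\cite{BCP} ask whether the directed analogue of Theorem~\ref{thm:undirected} is true:
\begin{quote}
\emph{If a digraph has arbitrarily many edge-disjoint directed double rays, does it have infinitely many edge-disjoint directed double rays?}
\end{quote}
The argument for finite $H$ does not notice directions, so Theorem~\ref{thm:undirected} suggests the answer yes. The answer is no. From now on, a double ray of a digraph always means a directed double ray.

\begin{theorem}\label{thm:main}
Let $s_1,s_2,\dots$ be any sequence of positive integers. There is a countable digraph $D$, every vertex of which has total degree at most $3$, such that: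
\begin{enumerate}
\item[(1)] two double rays of $D$ with a common vertex have a common edge;
\item[(2)] the double rays of $D$ are partitioned into nonempty classes $\mathcal R_1,\mathcal R_2,\dots$, and double rays from different classes always share an edge;
\item[(3)] the maximum number of pairwise edge-disjoint double rays in $\mathcal R_k$ is exactly $s_k$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
There is a countable digraph of maximum total degree $3$ that contains $k$ edge-disjoint double rays for every $k$, but in which every family of edge-disjoint double rays is finite. The same holds with ``vertex-disjoint'' in place of ``edge-disjoint''.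
\end{corollary}

\begin{proof}
Take $s_k=k$ in Theorem~\ref{thm:main}. By (3), $D$ contains $k$ edge-disjoint double rays for every $k$. By (2), an edge-disjoint family lies inside one class $\mathcal R_k$, so by (3) it has at most $k$ members. By (1), two double rays of $D$ are edge-disjoint if and only if they are vertex-disjoint.
\end{proof}

Two observations indicate what a counterexample can look like. First, a counterexample remains one after a finite set $F$ of edges is deleted, since an edge-disjoint family loses at most $|F|$ members. Whatever obstructs large families from being combined must therefore recur infinitely often. Second, the two ends of a directed double ray play different roles. In an undirected graph, any two disjoint one-way infinite paths joined by a finite path contain a double ray. In a digraph a double ray consists of an \emph{in-ray} $\dots\to v_{-1}\to v_0$ followed by an \emph{out-ray} $v_0\to v_1\to\cdots$, and if an in-ray and an out-ray have infinitely many common vertices, then no double ray contains an infinite subpath of each.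

This suggests a plan. For every label $k$ take $s_k$ disjoint double rays, called lanes, and let the in-ray of each lane meet the out-ray of each lane of another label infinitely often. The difficulty is that every such meeting point is also a place where a path can switch from one lane to another, so that many new double rays appear. The whole proof is about controlling them. We place the meeting points in finite annular gadgets $G_2,G_3,\dots$, each surrounding the previous ones, so that every double ray must cross all but finitely many gadgets both inward and outward.

Section~\ref{sec:hexagon} describes the gadget for three lanes by hand. Section~\ref{sec:construction} defines $D$. Section~\ref{sec:gadget} shows that disjoint crossings of a gadget in opposite directions use a single label, so that a double ray has a label in each gadget that it crosses. Section~\ref{sec:label} shows that this label does not depend on the gadget, and Section~\ref{sec:proof} counts.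

\section{The gadget for three lanes}\label{sec:hexagon}

In this section disjoint means vertex-disjoint; the passage to edges is made in Section~\ref{sec:construction} by splitting vertices. Let $H$ be the directed cycle
\[
u_0\to w_0\to u_1\to w_1\to u_2\to w_2\to u_0,
\]
with indices modulo $3$, drawn in the plane so that it separates an inside from an outside. Edges between $H$ and the outside are attached at the $u_i$, and edges between $H$ and the inside at the $w_i$. There are three lanes $0,1,2$, each with its own label. On its way in, lane $i$ arrives from the outside at $u_i$, uses the edge $u_i\to w_i$, and leaves to the inside from $w_i$; call $u_iw_i$ \emph{row} $i$. On its way out, lane $j$ arrives from the inside at $w_{j+1}$, uses the edge $w_{j+1}\to u_{j+2}$, and leaves to the outside from $u_{j+2}$; call $w_{j+1}u_{j+2}$ \emph{column} $j$. Row $i$ meets column $j$ if and only if $i\in\{j+1,j+2\}$, that is, if and only if $i\ne j$, as the plan requires.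

A path can cross $H$ in other ways than along a row or a column. But let $P$ be any outward crossing, a path in $H$ from some $w$ to some $u$, and let $Q$ be an inward crossing, a path from some $u$ to some $w$, disjoint from $P$. Say that $P$ starts at $w_{k+1}$. If $P$ has four or six vertices, then at most the path $w_ku_{k+1}$ is left, and it contains no path from a $u$ to a $w$. So $P$ is column $k$. What is left is the path $w_{k+2}u_kw_ku_{k+1}$, whose only subpath from a $u$ to a $w$ is $u_kw_k$. So $Q$ is row $k$. \emph{Disjoint crossings in opposite directions use the same label.}

A double ray that crosses $H$ along column $k$ and row $k$ may also visit $H$ and return to the side that it came from. Only $u_{k+1}$ and $w_{k+2}$ are free. A path arriving from the outside at $u_{k+1}$, on row $k+1$, finds the next vertex $w_{k+1}$ occupied and leaves to the outside at once, on column $k+2$. A path arriving from the inside at $w_{k+2}$, on column $k+1$, finds $u_k$ occupied and leaves to the inside at once, on row $k+2$. \emph{A reflection moves the index forward and does not carry it past $k$.}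

These two facts are Lemmas~\ref{lem:crossings} and~\ref{lem:reflections} below. To generalize $H$, unroll it: put $u_i$ at the point $(i+1,i)$ and $w_i$ at the point $(i+2,i)$ of $\mathbb Z^2$, for all $i\in\mathbb Z$. The edges become unit steps to the right and upward, rows and columns become what their names say, and $H$ is the strip $\{(x,y):y<x<y+3\}$ modulo the translation by $(3,3)$. A wider strip accommodates more labels, and repeating a row and a column accommodates several lanes of one label.

\section{The digraph $D$}\label{sec:construction}

\subsection{Lanes, labels and positions}

Let $\Lambda=\{(k,s):k\ge1,\ 1\le s\le s_k\}$. The element $(k,s)$ is a \emph{lane} with \emph{label} $k$. A finite gadget carries only finitely many lanes, and we add them one at a time. List $\Lambda$ as $\nu_1,\nu_2,\dots$, starting with $\nu_1=(1,1)$ and $\nu_2=(2,1)$, followed by the remaining lanes of label $1$, the remaining lanes of label $2$, all lanes of label $3$, all lanes of label $4$, and so on. The labels occurring in $\Lambda_n=\{\nu_1,\dots,\nu_n\}$ are then exactly $1,\dots,m_n$ for some $m_n$, with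
\[
m_2=2,\qquad m_{n+1}\in\{m_n,m_n+1\}.
\]
The gadget $G_n$ will carry the lanes in $\Lambda_n$. We start at $n=2$ so that every gadget has at least two labels.

Fix $n\ge2$, and write $m=m_n$ and $\varepsilon_n=(-1)^n$. An integer $p$, regarded as a \emph{position} in $G_n$, \emph{carries} the label in $\{1,\dots,m\}$ that is congruent to $\varepsilon_np$ modulo $m$. Two positions carry the same label if and only if they are congruent modulo $m$. The sign $\varepsilon_n$ reverses the cyclic order of the labels from one gadget to the next; it plays no role before Section~\ref{sec:label}.

Order $\Lambda_n$ as $\lambda_1,\dots,\lambda_n$ in $m$ consecutive blocks, where block $p$ $(1\le p\le m)$ consists of all lanes whose label is carried by position $p$. For $1\le i\le n$ let $\varphi(i)=\lambda_i$ and let $g(i)$ be the number of the block containing $\lambda_i$. Extend both functions to $\mathbb Z$ by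
\[
\varphi(i+n)=\varphi(i),\qquad g(i+n)=g(i)+m .
\]
We write $g_n$ when $n$ is not fixed. Every block is nonempty, so $g\colon\mathbb Z\to\mathbb Z$ is nondecreasing and onto. Its fibers $F_p=g^{-1}(p)$ are finite intervals with $F_{p+m}=F_p+n$, and any $m$ consecutive fibers together form $n$ consecutive integers. The label of the lane $\varphi(i)$ is the one carried by the position $g(i)$.

\subsection{The strip and the gadget}

A point $(x,y)\in\mathbb Z^2$ lies in \emph{column} $x$ and \emph{row} $y$. Let
\[
\Sigma=\Sigma_n=\{(x,y)\in\mathbb Z^2:\ g(y)<g(x)<g(y)+m\}.
\]
Row $y$ of $\Sigma$ is the interval $\{x: g(y)+1\le g(x)\le g(y)+m-1\}$, and column $x$ of $\Sigma$ is the interval $\{y: g(x)-m+1\le g(y)\le g(x)-1\}$. Both are nonempty because $m\ge2$. Their extreme points are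
\[
\begin{array}{ll}
\text{the \emph{left end} } (\min F_{g(y)+1},\,y), & \text{the \emph{right end} } (\max F_{g(y)+m-1},\,y),\\[3pt]
\text{the \emph{bottom} } (x,\,\min F_{g(x)-m+1}), & \text{the \emph{top} } (x,\,\max F_{g(x)-1}).
\end{array}
\]
The strip $\Sigma$ is invariant under translation by $(n,n)$. The orbits of its points are called \emph{cells}; each has a representative in one of the rows $1,\dots,n$, so the set $C_n$ of cells is finite. For a lane $\lambda\in\Lambda_n$, the rows $y$ with $\varphi(y)=\lambda$ are translates of one another and determine one sequence of cells, \emph{row $\lambda$}; \emph{column $\lambda$} is defined in the same way. The cells at their ends are denoted by $\mathrm{left}_n(\lambda)$, $\mathrm{right}_n(\lambda)$, $\mathrm{bot}_n(\lambda)$, $\mathrm{top}_n(\lambda)$. The label of row $y$, or of column $x$, is the label of the lane $\varphi(y)$, or $\varphi(x)$. See Figure~\ref{fig:strip}.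

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62,>=stealth]
\foreach \y/\a/\b in {1/3/4,2/3/4,4/5/7,5/7/8,6/7/8,8/9/11}
  \draw[->,gray] (\a-0.55,\y)--(\b+0.55,\y);
\foreach \x/\a/\b in {4/1/3,5/3/4,6/3/4,8/5/7,9/7/8,10/7/8}
  \draw[->,gray] (\x,\a-0.55)--(\x,\b+0.55);
\draw[->,very thick] (3.45,3)--(6.55,3);
\draw[->,very thick] (7.45,7)--(10.55,7);
\draw[->,very thick] (7,3.45)--(7,6.55);
\draw[->,very thick] (3,1)--(3,2.55);
\draw[very thick,dotted] (3,0.3)--(3,1);
\draw[very thick] (11,7.45)--(11,8);
\draw[very thick,dotted] (11,8)--(11,8.7);
\foreach \y/\a/\b in {1/3/4,2/3/4,3/4/6,4/5/7,5/7/8,6/7/8,7/8/10,8/9/11}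
  \foreach \x in {\a,...,\b} \fill (\x,\y) circle (3pt);
\foreach \y/\k in {1/1,2/1,3/2,4/3,5/1,6/1,7/2,8/3} \node at (1.3,\y) {\small $\k$};
\foreach \x/\k in {3/2,4/3,5/1,6/1,7/2,8/3,9/1,10/1,11/2} \node at (\x,-0.4) {\small $\k$};
\node at (4.2,6.5) {outside};
\node at (9.5,2.5) {inside};
\end{tikzpicture}
\caption{Rows $1,\dots,8$ (two periods) of the strip $\Sigma_4$ for four lanes with labels $1,1,2,3$. The numbers are the labels of the rows and columns. Points that differ by $(4,4)$ are identified, which turns the strip into an annulus. Rows run from the outside to the inside, columns from the inside to the outside. The row and the column of the lane with label $2$ (thick) avoid each other; a row and a column with different labels meet.}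
\label{fig:strip}
\end{figure}

\begin{lemma}\label{lem:rows}
Let $\lambda,\mu\in\Lambda_n$. Row $\lambda$ does not repeat a cell, and rows $\lambda\neq\mu$ have no cell in common; the same holds for columns. Row $\lambda$ and column $\mu$ have a cell in common if and only if $\lambda$ and $\mu$ have different labels.
\end{lemma}

\begin{proof}
Two points of one row do not differ by a nonzero multiple of $(n,n)$. If a point of row $y$ and a point of row $y'$ lie in the same cell, then $y\equiv y'\pmod n$, so $\varphi(y)=\varphi(y')$. Exchanging the coordinates gives the statements for columns. Finally, let $\varphi(y)=\lambda$. The fibers $F_{g(y)},\dots,F_{g(y)+m-1}$ form $n$ consecutive integers, on which $\varphi$ takes every lane once, and row $y$ of $\Sigma$ is their union without $F_{g(y)}$. So the columns meeting row $y$ belong to exactly those lanes whose label differs from that of $\lambda$.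
\end{proof}

Rows and columns meet in cells, and we want them to share edges. So every cell becomes an edge. The digraph $G_n$ has vertices $c^-,c^+$ and an edge $c^-\to c^+$ for every $c\in C_n$. In addition, if $c$ is the cell of $(x,y)$, there is an edge $c^+\to d^-$ whenever $d$ is the cell of a point $(x+1,y)\in\Sigma$ or $(x,y+1)\in\Sigma$.

A \emph{lattice path} is a finite or two-way infinite sequence of points of $\mathbb Z^2$ in which every step is $(1,0)$ (\emph{right}) or $(0,1)$ (\emph{up}). A directed path $c_1^-c_1^+c_2^-\dots c_r^+$ of $G_n$ \emph{lifts} to a lattice path in $\Sigma$: choose a point of $c_1$, and then successively the point of $c_{i+1}$ one step right or up from the chosen point of $c_i$. That point is unique, since $(x+1,y)$ and $(x,y+1)$ do not differ by a multiple of $(n,n)$. Two lattice paths in $\Sigma$ are \emph{cell-disjoint} if they have no cell in common, that is, if the first one misses every translate of the second one by a multiple of $(n,n)$.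

If $s_1=s_2=1$, then $n=m=3$ and $g(i)=i$ for $G_3$, and $G_3$ is the hexagon of Section~\ref{sec:hexagon} with every vertex split into an edge.

\subsection{Joining the gadgets}

Besides the vertices of the $G_n$ $(n\ge2)$, the digraph $D$ has a \emph{row port} $\rho^n_\lambda$ and a \emph{column port} $\gamma^n_\lambda$ of \emph{level} $n$ for all $n\ge2$ and $\lambda\in\Lambda_n$, and a \emph{turn vertex} $\tau_\lambda$ for every $\lambda\in\Lambda$. The label of a port is the label of its lane. For $\lambda=\nu_j$ let $n(\lambda)=\max(j,2)$ be the index of the first gadget that carries $\lambda$. Besides the edges of the $G_n$, the digraph $D$ has the edges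
\begin{align*}
&\mathrm{right}_{n+1}(\lambda)^+\to\rho^n_\lambda\to \mathrm{left}_n(\lambda)^-, &&\mathrm{top}_n(\lambda)^+\to\gamma^n_\lambda\to\mathrm{bot}_{n+1}(\lambda)^- &&(n\ge2,\ \lambda\in\Lambda_n),\\
&\mathrm{right}_{n(\lambda)}(\lambda)^+\to\tau_\lambda\to\mathrm{bot}_{n(\lambda)}(\lambda)^- && &&(\lambda\in\Lambda).
\end{align*}
Thus lane $\lambda$ comes in along its rows, turns around at $\tau_\lambda$ just inside $G_{n(\lambda)}$, and goes out along its columns.

\begin{lemma}\label{lem:degrees}
Each $c^-$ has in-degree $2$ and out-degree $1$, each $c^+$ has in-degree $1$ and out-degree $2$, and ports and turn vertices have in-degree and out-degree $1$. Two double rays of $D$ with a common vertex have a common edge. A double ray that contains one of $c^-,c^+$ contains both.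
\end{lemma}

\begin{proof}
Let $c\in C_n$ be the cell of $(x,y)$, with $\lambda=\varphi(y)$ and $\mu=\varphi(x)$. The only edge leaving $c^-$ and the only edge entering $c^+$ is $c^-\to c^+$. From $c^+$ one edge continues the row: it goes to the cell of $(x+1,y)$ if this point is in $\Sigma$, and otherwise $c=\mathrm{right}_n(\lambda)$ and it goes to $\tau_\lambda$ if $n=n(\lambda)$ and to $\rho^{n-1}_\lambda$ if $n>n(\lambda)$. One more edge continues the column, to the cell of $(x,y+1)$ or to $\gamma^n_\mu$. Into $c^-$ one edge comes along the row, from the cell of $(x-1,y)$ or from $\rho^n_\lambda$, and one along the column, from the cell of $(x,y-1)$ or from $\gamma^{n-1}_\mu$ or $\tau_\mu$. The degrees of ports and turn vertices are read off from the display. A double ray uses one incoming and one outgoing edge at each of its vertices. Since every vertex has in-degree $1$ or out-degree $1$, the last two statements follow.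
\end{proof}

\subsection{Inside, outside, and segments}

For $n\ge2$ let $I_n$ (the \emph{inside} of $G_n$) consist of the vertices of the $G_r$ and the ports of level $r$ with $2\le r<n$, together with the $\tau_\lambda$ for $\lambda\in\Lambda_n$. Let $O_n$ (the \emph{outside}) consist of all vertices not in $I_n\cup V(G_n)$. Each $I_n$ is finite, every vertex of $D$ lies in some $I_n$, so $D$ is countable, and
\begin{equation}\label{eq:inside}
I_{n+1}=I_n\cup V(G_n)\cup\{\rho^n_\lambda,\gamma^n_\lambda:\lambda\in\Lambda_n\}\cup\{\tau_{\nu_{n+1}}\}.
\end{equation}

\begin{lemma}\label{lem:separation}
No edge of $D$ joins $I_n$ and $O_n$.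
\end{lemma}

\begin{proof}
Every edge has an end in some $G_r$, and its other end is in $G_r$, or is a port of level $r$ or $r-1$, or is a turn vertex $\tau_\lambda$ with $n(\lambda)=r$. If $r<n$, both ends lie in $I_n$. If $r>n$, both ends lie in $O_n$; for the turn vertex note that $r\ge3$, so $\lambda=\nu_r\notin\Lambda_n$. If $r=n$, one end lies in neither set.
\end{proof}

A \emph{$G_n$-segment} of a double ray $R$ is a maximal subpath of $R$ with all vertices in $G_n$. It is finite, so it has a preceding and a following vertex on $R$, both outside $G_n$. If the preceding vertex is in $I_n$, it is $\gamma^{n-1}_\lambda$ or $\tau_\lambda$ for some $\lambda$, the segment starts at $\mathrm{bot}_n(\lambda)^-$, and we say that it \emph{enters through column $\lambda$}. If the preceding vertex is in $O_n$, it is some $\rho^n_\lambda$, and the segment starts at $\mathrm{left}_n(\lambda)^-$ and \emph{enters through row $\lambda$}. If the following vertex is in $I_n$, it is $\rho^{n-1}_\lambda$ or $\tau_\lambda$, and the segment ends at $\mathrm{right}_n(\lambda)^+$ and \emph{leaves through row $\lambda$}. If the following vertex is in $O_n$, it is some $\gamma^n_\lambda$, and the segment ends at $\mathrm{top}_n(\lambda)^+$ and \emph{leaves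 through column $\lambda$}. This gives four types.
\begin{center}
\begin{tabular}{lll}
type & comes from, goes to & a lift runs from, to\\ \hline
outward crossing & $I_n$, $O_n$ & bottom of a column, top of a column\\
inward crossing & $O_n$, $I_n$ & left end of a row, right end of a row\\
outer reflection & $O_n$, $O_n$ & left end of a row, top of a column\\
inner reflection & $I_n$, $I_n$ & bottom of a column, right end of a row
\end{tabular}
\end{center}

\begin{lemma}\label{lem:segments}
\begin{enumerate}
\item[(a)] Distinct $G_n$-segments of one double ray, and $G_n$-segments of two edge-disjoint double rays, have cell-disjoint lifts.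
\item[(b)] A double ray that meets $I_n$ has an outward crossing and an inward crossing of $G_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A segment that visits the cell $c$ contains the edge $c^-\to c^+$, by Lemma~\ref{lem:degrees}.

(b) Let $r$ be a vertex of $R$ in $I_n$. Since $I_n\cup V(G_n)$ is finite, there is a first vertex $w\in O_n$ after $r$ on $R$. Let $z$ be the last vertex of $I_n$ before $w$. The vertices strictly between $z$ and $w$ lie in $G_n$, and there is at least one by Lemma~\ref{lem:separation}; they form an outward crossing. For an inward crossing take the last vertex of $O_n$ before $r$ and the first vertex of $I_n$ after it.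
\end{proof}

Part (b) is where both ends of a double ray are used: it supplies the two disjoint crossings in opposite directions to which the next section applies.

\section{Monotone paths in one gadget}\label{sec:gadget}

Fix $n\ge2$ and write $m=m_n$, $g=g_n$, $\Sigma=\Sigma_n$. All planarity arguments reduce to one discrete fact: a lattice path cannot pass from below a two-way infinite lattice path to above it without meeting it.

\begin{lemma}\label{lem:barrier}
Let $Y$ be a two-way infinite lattice path that meets every column $x$ in a finite nonempty set, with lowest row $Y^-(x)$ and highest row $Y^+(x)$. Let $Z$ be a finite lattice path from $(x,y)$ to $(x',y')$ with $y\le Y^+(x)$ and $y'\ge Y^-(x')$. Then $Z$ meets $Y$. The same holds with rows and columns exchanged.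
\end{lemma}

\begin{proof}
In column $a$ the path $Y$ occupies all rows from $Y^-(a)$ to $Y^+(a)$ and then steps right, so $Y^+(a)=Y^-(a+1)$. Suppose that $Z$ misses $Y$. Then every point $(a,b)$ of $Z$ is \emph{below} $Y$, meaning $b<Y^-(a)$, or \emph{above} $Y$, meaning $b>Y^+(a)$. The first point is below and the last is above, so some step leads from a point $(a,b)$ below to a point above. After a step right, $b<Y^-(a)\le Y^+(a)=Y^-(a+1)$, so the new point is below. After a step up, $b+1\le Y^-(a)\le Y^+(a)$, so the new point is not above. This is a contradiction. The reflection $(a,b)\mapsto(b,a)$ maps lattice paths to lattice paths and gives the second statement.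
\end{proof}

In an annulus, a curve from the inside to the outside and a curve from the outside to the inside can be disjoint in many ways. What restricts them here is that both are monotone. An outward path has to fit between two consecutive translates of an inward path, and the strip leaves room for that only in the columns that carry the label of the inward path.

\begin{lemma}\label{lem:crossings}
Let $P$ be a lattice path in $\Sigma$ from the bottom of column $x$ to the top of column $x'$, and let $Q$ be a lattice path in $\Sigma$ from the left end of row $y$ to the right end of row $y'$. If $P$ and $Q$ are cell-disjoint, then $g(x)=g(x')$, $g(y)=g(y')$ and $g(x)\equiv g(y)\pmod m$. In particular, the columns $x,x'$ and the rows $y,y'$ all have the same label.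
\end{lemma}

\begin{proof}
We first prove, for arbitrary paths $P$ and $Q$ with the stated ends:
\begin{equation}\label{eq:meet}
\text{if } g(y)<g(x') \text{ and } g(x)<g(y')+m, \text{ then $P$ meets $Q$.}
\end{equation}
The ends of $Q$ are $(x_s,y)$ and $(x_e,y')$ with $x_s=\min F_{g(y)+1}$ and $x_e=\max F_{g(y')+m-1}$. Extend $Q$ to a two-way infinite lattice path $\hat Q$ by the points $(a,y)$ with $a<x_s$ and the points $(a,y')$ with $a>x_e$. The added points lie beyond the ends of their rows, hence outside $\Sigma$, and $\hat Q$ meets every column in a finite nonempty set. As $P\subseteq\Sigma$, it suffices to show that $P$ meets $\hat Q$, and we check the hypotheses of Lemma~\ref{lem:barrier}.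

Let $(x,y_0)$ be the first point of $P$. We need $y_0\le\hat Q^+(x)$. From $g(x)\le g(y')+m-1$ we get $x\le x_e$. If also $x\ge x_s$, then $Q$ has a point in column $x$; this point is in $\Sigma$, so it is not lower than the bottom $(x,y_0)$. If $x<x_s$, then $\hat Q^+(x)=y$ and $g(x)\le g(y)$, so $g(y_0)=g(x)-m+1<g(y)$ because $m\ge2$, and hence $y_0<y$.

Let $(x',y_1)$ be the last point of $P$. We need $y_1\ge\hat Q^-(x')$. From $g(x')\ge g(y)+1$ we get $x'\ge x_s$. If also $x'\le x_e$, then $Q$ has a point in column $x'$, which is not higher than the top $(x',y_1)$. If $x'>x_e$, then $\hat Q^-(x')=y'$ and $g(x')\ge g(y')+m$, so $g(y_1)=g(x')-1\ge g(y')+m-1>g(y')$, and hence $y_1>y'$. This proves~\eqref{eq:meet}.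

Now let $P$ and $Q$ be cell-disjoint, so that $P$ misses $Q+t(n,n)$ for every $t\in\mathbb Z$. This translate runs from row $y+tn$ to row $y'+tn$, of positions $g(y)+tm$ and $g(y')+tm$. Let $t$ be the largest integer with $g(y)+tm<g(x')$. By~\eqref{eq:meet}, $g(x)\ge g(y')+(t+1)m$. Using $y'\ge y$, the maximality of $t$, and $x'\ge x$, we obtain
\[
g(x)\ \ge\ g(y')+(t+1)m\ \ge\ g(y)+(t+1)m\ \ge\ g(x')\ \ge\ g(x),
\]
so equality holds throughout.
\end{proof}

By Lemma~\ref{lem:crossings}, all columns of $P$ lie in one fiber of $g$, and all rows of $Q$ lie in one fiber. Such a path and its translates cut the strip into pieces, and a reflection cannot leave its piece.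

\begin{lemma}\label{lem:reflections}
Let $k\in\{1,\dots,m\}$.
\begin{enumerate}
\item[(a)] Let $P$ be a lattice path in $\Sigma$ from the bottom of a column to the top of a column, with all columns in one fiber of $g$ and of label $k$. Let $Z$ be a lattice path in $\Sigma$, cell-disjoint from $P$, from the left end of row $y$ to the top of column $x'$. If $p$ is the least position greater than $g(y)$ that carries $k$, then $g(y)<g(x')\le p$.
\item[(b)] Let $Q$ be a lattice path in $\Sigma$ from the left end of a row to the right end of a row, with all rows in one fiber of $g$ and of label $k$. Let $Z$ be a lattice path in $\Sigma$, cell-disjoint from $Q$, from the bottom of column $x$ to the right end of row $y'$. If $p$ is the least position greater than $g(x)-m$ that carries $k$, then $g(x)-m<g(y')\le p$.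
\end{enumerate}
\end{lemma}

In (b), the position $g(x)-m$ carries the label of column $x$. So in both cases one reads the exit label by starting at a position with the entry label and advancing by at least one step, and at most until $k$ appears.

\begin{proof}
Write $F_p=\{f,\dots,f'\}$.

(a) The path $Z$ starts in column $\min F_{g(y)+1}$ and never moves left, so $g(x')\ge g(y)+1$. Suppose that $g(x')>p$. Positions carrying $k$ are congruent modulo $m$, so after translating $P$ by a multiple of $(n,n)$ all its columns lie in $F_p$. Extend $P$ downward from its first point and upward from its last point, by points outside $\Sigma$, to a two-way infinite lattice path $\hat P$. It meets every row in a nonempty set of columns contained in $F_p$. The path $Z$ starts in a column at most $f$, because $g(y)+1\le p$, and ends in column $x'>f'$. By Lemma~\ref{lem:barrier} with rows and columns exchanged, $Z$ meets $\hat P$. As $Z\subseteq\Sigma$, it meets $P$, a contradiction.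

(b) The path $Z$ starts in row $\min F_{g(x)-m+1}$ and never moves down, so $g(y')\ge g(x)-m+1$. Suppose that $g(y')>p$. Translate $Q$ so that all its rows lie in $F_p$, and extend it to the left from its first point and to the right from its last point, by points outside $\Sigma$, to $\hat Q$. It meets every column in a nonempty set of rows contained in $F_p$. The path $Z$ starts in a row at most $f$, because $g(x)-m+1\le p$, and ends in row $y'>f'$. By Lemma~\ref{lem:barrier}, $Z$ meets $\hat Q$, hence $Q$, a contradiction.
\end{proof}

\section{The label of a double ray}\label{sec:label}

Let $R$ be a double ray of $D$ that meets $I_n$. By Lemma~\ref{lem:segments}, $R$ has crossings of $G_n$ in both directions, and every outward crossing is cell-disjoint from every inward crossing. Applying Lemma~\ref{lem:crossings} to every such pair, we obtain a label $k_n(R)\in\{1,\dots,m_n\}$ such that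
\begin{equation}\label{eq:label}
\parbox{0.8\textwidth}{every crossing of $G_n$ by $R$ enters and leaves through lanes of label $k_n(R)$, and its lifts satisfy the hypothesis on $P$ or $Q$ in Lemma~\ref{lem:reflections} with $k=k_n(R)$.}
\end{equation}
Disjoint outward crossings of label $k$ start in different columns of label $k$, so at most $s_k$ of them fit into $G_n$. This bounds an edge-disjoint family only if the label does not grow with $n$. We show that it does not change at all.

\begin{proposition}\label{prop:constant}
If the double ray $R$ meets $I_n$, then $k_{n+1}(R)=k_n(R)$.
\end{proposition}

To change its label from $k$ in $G_n$ to $k'$ in $G_{n+1}$, a double ray must bounce between the two gadgets. Two hexagons $H$ inside $H'$, joined lane to lane, are too small for that, whatever their orientation: an inward crossing of $H'$ along row $k'\ne k$ is followed by an outer reflection in $H$, which forces $k'=k+1$, and an outward crossing of $H'$ along column $k'$ is preceded by an outer reflection in $H$, which forces $k'=k+2$. Larger gadgets have more room, and then the orientation matters.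

\begin{example}\label{ex:noreversal}
Let all $s_k=1$, identify lanes with labels, and change the construction by taking $\varepsilon_n=1$ for all $n$. Then $g_n(i)=i$, index $i$ has label congruent to $i$ modulo $n$, and $\Sigma_n=\{(x,y):y<x<y+n\}$. Sections~\ref{sec:construction} and~\ref{sec:gadget} did not use the sign, so $k_n(R)$ is still defined. Let $R$ come in along row $2$ of $\dots,G_6,G_5$, continue through
\[
\begin{array}{l}
\rho^4_2,\ \ (3,2)\text{ in }G_4,\ \ \gamma^4_3,\ \ (8,4)\text{ in }G_5,\ \ \rho^4_4,\ \ \text{row $4$ of }G_4,\ \ \tau_4,\ \ \text{column $4$ of }G_4,\\[3pt]
\gamma^4_4,\ \ (9,5),(9,6),(10,6)\text{ in }G_5,\ \ \rho^4_1,\ \ (2,1)\text{ in }G_4,\ \ \gamma^4_2,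
\end{array}
\]
and go out along column $2$ of $G_5,G_6,\dots$. In $\Sigma_n$ the point $(y+1,y)$ is the left end of row $y$ and the top of column $y+1$, and $(y+n-1,y)$ is the right end of row $y$ and the bottom of column $y+n-1$; this verifies the transitions. In $G_4$ the points used are $(1,0),(2,0),(3,0)$ for row $4$, $(4,1),(4,2),(4,3)$ for column $4$, and $(3,2),(2,1)$, which are distinct points in rows $0,\dots,3$. In $G_5$ they are $(3,2),\dots,(6,2)$ for row $2$, $(7,3),\dots,(7,6)$ for column $2$, and the four listed points, which are distinct points in rows $2,\dots,6$. So no cell is repeated and $R$ is a double ray, with $k_4(R)=4$ and $k_5(R)=2$. Proposition~\ref{prop:constant} fails without the reversal.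
\end{example}

In Example~\ref{ex:noreversal} all reflections move the label in the same direction: $2\to3\to4$ on the way in, and $4\to1\to2$ on the way out. With the reversal, reflections in $G_n$ move the label forward and stop at $k$, while reflections in $G_{n+1}$ move it backward and stop at $k'$, so the label is caught in the arc from $k'$ to $k$. For $n=4$, $k=4$, $k'=2$: a path leaving $G_4$ on column $4$ is sent back by $G_5$ on row $3$ or $2$, then sent out by $G_4$ on column $3$ or $4$, and it never arrives at column $2$. The only vertex between the two gadgets that is not a port is $\tau_{\nu_{n+1}}$. It is the one possible way out of the trap, and we show that $R$ needs it twice.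

\begin{proof}[Proof of Proposition~\ref{prop:constant}]
Write $m=m_n$, $m'=m_{n+1}$, $\varepsilon=\varepsilon_n$, $k=k_n(R)$, $k'=k_{n+1}(R)$ and $\tau=\tau_{\nu_{n+1}}$, and suppose that $k\ne k'$.

\medskip\noindent\emph{Heights.} We cut the cyclic order of the labels at $k'$. For $c\in\{1,\dots,m'\}$ let $h(c)\in\{0,\dots,m'-1\}$ be defined by $h(c)\equiv\varepsilon(c-k')\pmod{m'}$; it is the number of steps $c\mapsto c+\varepsilon$ modulo $m'$ from $k'$ to $c$. The map $h$ is a bijection, $h(k')=0$ and $h(k)\ge1$. Put
\[
A=\{c:1\le h(c)\le h(k)\},\qquad B=\{c:0\le h(c)\le h(k)-1\}.
\]
Then $k\in A$, $k'\notin A$, $k'\in B$ and $k\notin B$.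

\medskip\noindent($\alpha$) \emph{If an outer reflection of $R$ in $G_n$ enters through a row of label $a\in B$, then it leaves through a column of label $b\in A$.}

The labels of $G_n$ are taken modulo $m$, while $h$ is defined modulo $m'$, so we first compare the two orders. Let $c_0,\dots,c_{m-1}$ be the labels $1,\dots,m$ sorted by increasing height. They form the cyclic sequence $1,2,\dots,m'$ or its reverse, read from $k'$, with the label $m+1$ deleted if $m'=m+1$. Deleting $m+1$ makes $m$ and $1$ neighbors, so $c_{i+1}\equiv c_i+\varepsilon\pmod m$ for all $i<m-1$. Hence if a position $q$ of $G_n$ carries $c_i$, then $q+1$ carries $c_{i+1}$. Let the reflection lift to a path from the left end of row $y$ to the top of column $x'$, and let $a=c_i$, $k=c_j$. Then $i<j$ because $h(a)<h(k)$. The positions $g_n(y)+1,\dots,g_n(y)+j-i$ carry $c_{i+1},\dots,c_j=k$. Lemma~\ref{lem:reflections}(a), applied with an outward crossing of $G_n$ by $R$, has $p=g_n(y)+j-i$ and gives $b\in\{c_{i+1},\dots,c_j\}$. So $h(a)<h(b)\le h(k)$, and $b\in A$.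

\medskip\noindent($\beta$) \emph{If an inner reflection of $R$ in $G_{n+1}$ enters through a column of label $b\in A$, then it leaves through a row of label $a\in B$.}

A position $q$ of $G_{n+1}$ carries the label congruent to $-\varepsilon q$ modulo $m'$, whose height is congruent to $-q-\varepsilon k'$. So increasing $q$ by $1$ lowers the height by $1$ modulo $m'$. Let the reflection lift to a path from the bottom of column $x$ to the right end of row $y'$, and put $\delta=g_{n+1}(x)-m'$, a position carrying $b$. As $h(b)\ge1$, the positions $\delta+1,\dots,\delta+h(b)$ carry the labels of heights $h(b)-1,\dots,0$, the last of which is $k'$. Lemma~\ref{lem:reflections}(b), applied with an inward crossing of $G_{n+1}$ by $R$, has $p=\delta+h(b)$ and gives $h(a)\le h(b)-1\le h(k)-1$. So $a\in B$.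

\medskip\noindent\emph{The trap.} By~\eqref{eq:inside}, the vertices outside $I_n\cup O_{n+1}$ are those of $G_n$ and $G_{n+1}$, the ports of level $n$, and $\tau$. Call a finite subpath $W$ of $R$ a \emph{shuttle} if it avoids $I_n\cup O_{n+1}$ and its first and last vertices are ports of level $n$ or $\tau$. Call a port \emph{trapped} if it is a row port with label in $B$ or a column port with label in $A$. We claim:
\begin{equation}\label{eq:trap}
\text{a shuttle that avoids $\tau$ and starts at a trapped port ends at a trapped port.}
\end{equation}
Let $v$ be a trapped port of such a shuttle $W$, not its last vertex. It suffices to show that the next port on $W$ is trapped. The segment of $R$ after $v$ and the vertex following it lie in $W$, since $W$ ends outside $G_n\cup G_{n+1}$. If $v=\rho^n_\mu$, the segment lies in $G_n$ and enters through row $\mu$. The following vertex is not in $I_n$, so the segment is an outer reflection, and by ($\alpha$) it is followed by a column port with label in $A$. If $v=\gamma^n_\lambda$, the segment lies in $G_{n+1}$ and enters through column $\lambda$. The following vertex is not in $O_{n+1}$, so the segment is an inner reflection, and by ($\beta$) it leaves through a row $\mu$ with label in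 $B$. The following vertex is $\rho^n_\mu$ or $\tau$, and it is not $\tau$. This proves~\eqref{eq:trap}.

Fix a vertex $r$ of $R$ in $I_n$. We find a shuttle after $r$ and a shuttle before $r$, and show that both contain $\tau$.

\medskip\noindent\emph{After $r$.} Let $w$ be the first vertex of $R$ after $r$ in $O_{n+1}$. By Lemma~\ref{lem:separation} it is preceded by a $G_{n+1}$-segment $T'$. This segment comes after $r$, and the vertex preceding it is not in $O_{n+1}$ by the choice of $w$, so $T'$ is an outward crossing. Let $z$ be the last vertex of $R$ before $T'$ in $I_n$; it is $r$ or later. The vertex after $z$ is not in $I_n$, so by Lemma~\ref{lem:separation} it starts a $G_n$-segment $T$. This segment ends before $T'$ and is not followed by a vertex of $I_n$, so it is an outward crossing. Let $W^+$ be the part of $R$ strictly between $T$ and $T'$. It avoids $I_n$ by the choice of $z$ and $O_{n+1}$ by the choice of $w$. By~\eqref{eq:label}, its first vertex is a column port of level $n$ and label $k\in A$, which is trapped, and its last vertex is $\tau$ or a column port of level $n$ and label $k'\notin A$, which is not trapped. So $W^+$ is a shuttle, and it contains $\tau$ by~\eqref{eq:trap}.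

\medskip\noindent\emph{Before $r$.} Let $w_1$ be the last vertex of $R$ before $r$ in $O_{n+1}$. It is followed by a $G_{n+1}$-segment $T_1'$, which comes before $r$ and is not followed by a vertex of $O_{n+1}$, so it is an inward crossing. Let $z_1$ be the first vertex of $R$ after $T_1'$ in $I_n$; it is $r$ or earlier. The vertex before $z_1$ is not in $I_n$, so it ends a $G_n$-segment $T_1$. This segment starts after $T_1'$ and is not preceded by a vertex of $I_n$, so it is an inward crossing. Let $W^-$ be the part of $R$ strictly between $T_1'$ and $T_1$. It avoids $I_n$ by the choice of $z_1$ and $O_{n+1}$ by the choice of $w_1$. By~\eqref{eq:label}, its first vertex is $\tau$ or a row port of level $n$ and label $k'\in B$, which is trapped, and its last vertex is a row port of level $n$ and label $k\notin B$, which is not trapped. So $W^-$ is a shuttle, and it contains $\tau$ by~\eqref{eq:trap}.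

Thus $\tau$ occurs on $R$ both before and after $r$, although the vertices of $R$ are distinct. Hence $k=k'$.
\end{proof}

\begin{remark}\label{rem:turn}
The last step uses that only one turn vertex lies between $G_n$ and $G_{n+1}$, which is why lanes are added one at a time. The turn vertex can really serve as a way out, so one half of the argument alone gives no contradiction. Let $s_1\ge2$, so $\nu_3=(1,2)$, and let $\Lambda_3$ be ordered as $(1,2),(1,1),(2,1)$. The cells of $G_3$ are $(3,1),(3,2),(4,3),(5,3)$. Start at $\tau_{(2,1)}$ and cross $G_2$ along column $(2,1)$. In $G_3$ the bottom $(3,1)$ of column $(2,1)$ is also the right end of row $\nu_3$; leave there to $\tau_{\nu_3}$, cross $G_3$ through the cell $(4,3)$, which is column $\nu_3$, and follow this lane outward. The resulting out-ray crosses $G_2$ with label $2$ and all later gadgets with label $1$, and it avoids the cell $(3,2)$, an inward crossing of $G_3$ with label $1$.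
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The digraph $D$ is countable, and the degree bound and statement (1) are Lemma~\ref{lem:degrees}. Every double ray $R$ meets some $I_{n}$, and then all later ones, because the sets $I_n$ increase and cover $V(D)$. By Proposition~\ref{prop:constant}, $k_n(R)$ has the same value $\kappa(R)$ for all $n$ such that $R$ meets $I_n$. The classes $\mathcal R_k=\{R:\kappa(R)=k\}$ partition the double rays of $D$.

\medskip\noindent\emph{Lower bound in \textup{(3)}.} For $\lambda\in\Lambda$ let $L_\lambda$ come in along row $\lambda$ of $\dots,G_{n(\lambda)+1},G_{n(\lambda)}$ via the ports $\rho^n_\lambda$, pass $\tau_\lambda$, and go out along column $\lambda$ of $G_{n(\lambda)},G_{n(\lambda)+1},\dots$ via the ports $\gamma^n_\lambda$. By Lemma~\ref{lem:rows}, in each gadget row $\lambda$ and column $\lambda$ repeat no cell and have no cell in common, so $L_\lambda$ is a double ray. If $\lambda\ne\mu$ have the same label, then by the same lemma the row and the column of $\lambda$ have no cell in common with the row and the column of $\mu$, and the ports and turn vertices are different, so $L_\lambda$ and $L_\mu$ are disjoint. The double ray $L_\lambda$ meets $I_{n(\lambda)}$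 in $\tau_\lambda$ and crosses $G_{n(\lambda)}$ outward along column $\lambda$, so $\kappa(L_\lambda)$ is the label of $\lambda$. Hence $\mathcal R_k$ contains the $s_k$ pairwise disjoint double rays $L_{(k,1)},\dots,L_{(k,s_k)}$, and it is nonempty because $s_k\ge1$.

\medskip\noindent\emph{Statement \textup{(2)}.} Let $R$ and $R'$ be edge-disjoint double rays, and choose $n$ such that both meet $I_n$. By Lemma~\ref{lem:segments}, $R$ has an outward crossing and $R'$ has an inward crossing of $G_n$, and their lifts are cell-disjoint. Lemma~\ref{lem:crossings} and~\eqref{eq:label} give $k_n(R)=k_n(R')$, that is, $\kappa(R)=\kappa(R')$. So double rays from different classes share an edge.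

\medskip\noindent\emph{Upper bound in \textup{(3)}.} Let $R_1,\dots,R_q\in\mathcal R_k$ be pairwise edge-disjoint, and choose $n$ such that all of them meet $I_n$. Each $R_i$ has an outward crossing of $G_n$, which by~\eqref{eq:label} starts at $\mathrm{bot}_n(\lambda_i)^-$ for a lane $\lambda_i$ of label $k$. These crossings have no cell in common, so the lanes $\lambda_1,\dots,\lambda_q$ are distinct. There are $s_k$ lanes of label $k$, so $q\le s_k$. In particular $\mathcal R_k$ contains no larger edge-disjoint family, finite or infinite. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}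

\bibitem{BCP}
Nathan Bowler, Johannes Carmesin, Julian Pott,
\emph{Edge-disjoint double rays in infinite graphs: a Halin type result},
arXiv:1307.0992 (2013).

\end{thebibliography}
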